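\title{A Banach space with all bilinear forms $1$-dominated and inequivalent injective and projective tensor norms}

\begin{abstract}
A continuous bilinear form $A$ on a Banach space $X$ is $1$-dominated if $\sum_j|A(x_j,y_j)|^{1/2}<\infty$ for all weakly $1$-summable sequences $(x_j)$ and $(y_j)$. We disprove, over $\mathbb R$ and over $\mathbb C$, the conjecture that an infinite-dimensional space on which every continuous bilinear form is $1$-dominated satisfies $X\widetilde{\otimes}_\pi X=X\widetilde{\otimes}_\varepsilon X$. The proof has two independent parts. A multiscale Gaussian construction gives a space $E$ with a summability property (M) and with tensors whose projective norm is much larger than their injective norm in every space containing $E$. An iterated gluing of copies of a space of Pisier then embeds $E$ in a space that keeps (M) and on which every bilinear form is controlled by two Hilbertian seminorms.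
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $X$ be a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$, with dual $X'$ and closed unit ball $B_X$, and let $\mathcal L(^2X)$ be the space of continuous bilinear forms $A\colon X\times X\to\mathbb K$. For a finite or infinite sequence $(x_j)$ in $X$ and $p\in\{1,2\}$ put
\[
w_p(x_j)=\sup_{\varphi\in B_{X'}}\Big(\sum_j|\varphi(x_j)|^p\Big)^{1/p}.
\]
The sequence is \emph{weakly $1$-summable} if $w_1(x_j)<\infty$. A form $A\in\mathcal L(^2X)$ is \emph{$1$-dominated} if $\sum_j|A(x_j,y_j)|^{1/2}<\infty$ whenever $(x_j)_{j=1}^\infty$ and $(y_j)_{j=1}^\infty$ are weakly $1$-summable, and $\mathcal L_{d,1}(^2X)$ is the space of such forms. The model is a form with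
\[
|A(x,y)|\le c\int|\varphi(x)|\,d\mu(\varphi)\int|\psi(y)|\,d\nu(\psi)
\]
for probabilities $\mu,\nu$ on $B_{X'}$: the Cauchy--Schwarz inequality gives $\sum_j|A(x_j,y_j)|^{1/2}\le (c\,w_1(x_j)\,w_1(y_j))^{1/2}$.

For $z\in X\otimes X$ the \emph{projective} and \emph{injective} norms are
\[
\pi_X(z)=\inf\Big\{\sum_i\|x_i\|\|y_i\|:\ z=\sum_ix_i\otimes y_i\Big\},\qquad
\varepsilon_X(z)=\sup_{\varphi,\psi\in B_{X'}}|(\varphi\otimes\psi)(z)|,
\]
where $(\varphi\otimes\psi)(\sum_i x_i\otimes y_i)=\sum_i\varphi(x_i)\psi(y_i)$. Always $\varepsilon_X\le\pi_X$. We write $X\widetilde{\otimes}_\pi X=X\widetilde{\otimes}_\varepsilon X$ if the two norms are equivalent, so that the two completions coincide. Three facts follow from the definitions and are used throughout. A form $A$ acts on tensors and $|A(z)|\le\|A\|\,\pi_X(z)$. If $T_1,T_2\colon P\to X$ are operators, then $\pi_X((T_1\otimes T_2)z)\le\|T_1\|\|T_2\|\,\pi_P(z)$. If $E\subset X$ isometrically and $z\in E\otimes E$, then $\varepsilon_X(z)=\varepsilon_E(z)$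 by the Hahn--Banach theorem, whereas $\pi_X(z)\le\pi_E(z)$ may be much smaller.

Both $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$ and $X\widetilde{\otimes}_\pi X=X\widetilde{\otimes}_\varepsilon X$ say that \emph{every} bilinear form on $X$ is controlled by products of linear functionals. For the second property this is the duality $\pi_X(z)=\sup_{\|A\|\le1}|A(z)|$: the inequality $\pi_X\le C\varepsilon_X$ means that $|A(z)|\le C\|A\|\sup_{\varphi,\psi}|(\varphi\otimes\psi)(z)|$ for all $A$ and $z$. In the simplest spaces the two properties hold or fail together.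
\begin{itemize}
\item If $\dim X<\infty$, all norms on $X\otimes X$ are equivalent, and a weakly $1$-summable sequence has $\sum_j\|x_j\|<\infty$ (apply the coordinate functionals), so every form is $1$-dominated.
\item Let $X=\ell_2$ and $A(x,y)=\sum_kx_ky_k$. For $a\in\ell_2\setminus\ell_1$ the sequence $(a_je_j)$ has $w_1(a_je_j)=\|a\|_2$, while $|A(a_je_j,a_je_j)|^{1/2}=|a_j|$. The tensor $\sum_{i\le m}e_i\otimes e_i$ has injective norm $1$ and projective norm at least $A(\sum_{i\le m}e_i\otimes e_i)=m$.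
\item Let $X=c_0$ and $A(x,y)=\sum_kk^{-2}x_ky_k$. Then $w_1(e_j)=1$ and $|A(e_j,e_j)|^{1/2}=1/j$. The two tensor norms are inequivalent by Example~\ref{ex:linfty} below.
\end{itemize}
Infinite-dimensional spaces with $X\widetilde{\otimes}_\pi X=X\widetilde{\otimes}_\varepsilon X$ exist by a theorem of Pisier \cite{Pisier83}. It is therefore natural to guess that the first property forces the second. The following conjecture comes from Botelho, Pellegrino and Rueda \cite{BPR}:
\begin{quote}
\emph{If $X$ is infinite-dimensional and $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$, then $X\widetilde{\otimes}_\pi X=X\widetilde{\otimes}_\varepsilon X$.}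
\end{quote}
We show that it is false.

\begin{theorem}\label{thm:main}
For $\mathbb K=\mathbb R$ and for $\mathbb K=\mathbb C$ there is an infinite-dimensional Banach space $X$ with $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$, and there are $z_g\in X\otimes X$ $(g=1,2,\dots)$ with
\[
\pi_X(z_g)\ge\frac{\sqrt g}{144}\,\varepsilon_X(z_g)>0 .
\]
In particular $X\widetilde{\otimes}_\pi X\ne X\widetilde{\otimes}_\varepsilon X$.
\end{theorem}

\subsection*{Two properties that replace domination}
For $x_1,\dots,x_N\in E$, the number $w_1(x_j)$ is the norm of the operator $\ell_\infty^N\to E$, $e_j\mapsto x_j$, and $w_2(x_j)$ is the norm of the operator $\ell_2^N\to E$, $e_j\mapsto x_j$; in both cases compute $\sup_{a,\varphi}|\sum_ja_j\varphi(x_j)|$. In particular $w_1$ and $w_2$ do not change when $E$ is replaced by a larger space. A \emph{probability on $B_{E'}$} is a regular Borel probability for the weak* topology; for such $\mu$ put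
\[
\|x\|_\mu=\Big(\int|\varphi(x)|^2\,d\mu(\varphi)\Big)^{1/2}\le\|x\|.
\]

\begin{definition}\label{def:MH}
A Banach space $E$ has \emph{property (M)} with constant $C$ if $\sum_j\|x_j\|_\mu\le C\,w_1(x_j)$ for all finite sequences in $E$ and all probabilities $\mu$ on $B_{E'}$. It has \emph{property (H)} with constant $C'$ if $\pi_E(\sum_ix_i\otimes y_i)\le C'w_2(x_i)\,w_2(y_i)$ for all finite sequences $(x_i),(y_i)$ of the same length.
\end{definition}

In both properties the two sides are continuous in the vectors, so it suffices to test vectors from a dense subspace. We shall see in Proposition~\ref{prop:dom} that (H) gives $|A(x,y)|\le c\|x\|_\mu\|y\|_\nu$ for every form $A$, and (M) then allows these $L_2$ seminorms to be summed as if they were $L_1$ seminorms. So (M) and (H) together make every form $1$-dominated.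

Property (H) also shows where a counterexample can live. Let $\gamma_X(z)$ be the infimum of $w_2(x_i)\,w_2(y_i)$ over all representations $z=\sum_ix_i\otimes y_i$. Then
\[
\varepsilon_X\le\gamma_X\le\pi_X:
\]
the first inequality is Cauchy--Schwarz, and for the second normalize $\|x_i\|=\|y_i\|$ and use $w_2(x_i)^2\le\sum_i\|x_i\|^2$. Property (H) closes the gap between $\gamma_X$ and $\pi_X$ and says nothing about the gap between $\varepsilon_X$ and $\gamma_X$. Our plan is to create the latter gap in a space $E$, in a form that no enlargement of $E$ can destroy, and then to enlarge $E$ until (H) holds.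

\begin{theorem}\label{thm:A}
There are a Banach space $E$ over $\mathbb K$ with property (M) and tensors $z_g\in E\otimes E$ $(g=1,2,\dots)$ such that $\varepsilon_E(z_g)\le36\sqrt g$ and $\pi_X(z_g)\ge g/4$ for every Banach space $X$ that contains $E$ isometrically.
\end{theorem}

\begin{theorem}\label{thm:B}
Every Banach space $E$ with property (M) embeds isometrically in a Banach space $X$ with properties (M) and (H).
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $E$ and $z_g$ from Theorem~\ref{thm:A} and $X\supset E$ from Theorem~\ref{thm:B}. By Proposition~\ref{prop:dom}, $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$. Moreover $\varepsilon_X(z_g)=\varepsilon_E(z_g)\le36\sqrt g$ and $\pi_X(z_g)\ge g/4=\frac{\sqrt g}{144}\cdot36\sqrt g$. Since $z_g\ne0$, we have $\varepsilon_X(z_g)>0$. The two norms are inequivalent, so $X$ is infinite-dimensional.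
\end{proof}

Section~\ref{sec:reduction} proves Proposition~\ref{prop:dom} and two elementary lemmas. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:E}--\ref{sec:complex} and Theorem~\ref{thm:B} in Sections~\ref{sec:onestep}--\ref{sec:lifting}; the two parts can be read in either order.

Throughout, $r_1,r_2,\dots$ are independent random signs. We use Khinchine's inequality $\mathbb E|\sum_jr_ja_j|\ge2^{-1/2}(\sum_ja_j^2)^{1/2}$ for real $a_j$, and Kahane's inequality $(\mathbb E\|\sum_jr_jx_j\|^2)^{1/2}\le\sqrt2\,\mathbb E\|\sum_jr_jx_j\|$ for vectors in any normed space.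

\section{Domination, and two extreme examples}\label{sec:reduction}

\begin{proposition}\label{prop:dom}
If $X$ has properties (M) and (H), then $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$.
\end{proposition}

\begin{proof}
Let $A\in\mathcal L(^2X)$ and $c=C'\|A\|$, with $C'$ the constant of (H). Given finite sequences $(x_i),(y_i)$, choose unimodular scalars $\theta_i$ with $A(\theta_ix_i,y_i)=|A(x_i,y_i)|$. Since $w_2(\theta_ix_i)=w_2(x_i)$, property (H) gives
\begin{equation}\label{eq:predom}
\sum_i|A(x_i,y_i)|\le c\,w_2(x_i)\,w_2(y_i)\le\frac c2\max_{(\varphi,\psi)\in K}\sum_i\big(|\varphi(x_i)|^2+|\psi(y_i)|^2\big),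
\end{equation}
where $K=B_{X'}\times B_{X'}$ is compact for the weak* topologies. The functions
\[
(\varphi,\psi)\mapsto\sum_i\Big[\frac c2\big(|\varphi(x_i)|^2+|\psi(y_i)|^2\big)-|A(x_i,y_i)|\Big]
\]
form a convex cone in the real space $C(K)$: sums correspond to concatenated sequences, and multiplication by $t>0$ to scaling all vectors by $\sqrt t$. By \eqref{eq:predom} each of them has a nonnegative maximum, so the cone misses the open cone of strictly negative functions. The Hahn--Banach theorem gives a nonzero functional that is $\ge0$ on the first cone and $\le0$ on the second. It is positive, hence a multiple of a probability on $K$. With $\mu,\nu$ the marginals of this probability, $|A(x,y)|\le\frac c2(\|x\|_\mu^2+\|y\|_\nu^2)$. Replacing $(x,y)$ by $(tx,t^{-1}y)$ and taking the infimum over $t>0$, we obtain $|A(x,y)|\le c\|x\|_\mu\|y\|_\nu$.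

If $(x_j)$ and $(y_j)$ are weakly $1$-summable, (M) applied to initial segments gives $\sum_j\|x_j\|_\mu<\infty$ and $\sum_j\|y_j\|_\nu<\infty$. Hence $\sum_j|A(x_j,y_j)|^{1/2}\le c^{1/2}(\sum_j\|x_j\|_\mu)^{1/2}(\sum_j\|y_j\|_\nu)^{1/2}<\infty$.
\end{proof}

Every estimate of type (M) in the proof of Theorem~\ref{thm:A} comes from one principle: a seminorm can be summed if it is dominated by the $L_1$ average of a random functional of bounded expected norm. We write $|\cdot|$ for Euclidean norms, $B^T$ for the transpose and $\|B\|_{HS}=(\operatorname{tr}B^TB)^{1/2}$ for the Hilbert--Schmidt norm.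

\begin{lemma}\label{lem:avg}
Let $H$ be a finite-dimensional real normed space, $x_1,\dots,x_N\in H$ and $w=w_1(x_j)$.
\begin{enumerate}
\item[(a)] If $N$ is a seminorm and $\Phi$ a random functional on $H$ with $N(x)\le\mathbb E|\Phi(x)|$ for all $x$, then $\sum_jN(x_j)\le w\,\mathbb E\|\Phi\|$.
\item[(b)] Suppose that $H$ also carries a Euclidean norm $|\cdot|\le\|\cdot\|$. If $B$ is a linear map from $H$ to a Euclidean space, then $\sum_j|Bx_j|\le\sqrt{\pi/2}\,\|B\|_{HS}\,w$.
\end{enumerate}
\end{lemma}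

\begin{proof}
(a) $\sum_j|\Phi(x_j)|\le\|\Phi\|w$; take expectations. (b) Let $\gamma$ be a standard Gaussian vector in the target space and $\Phi(x)=\sqrt{\pi/2}\,\langle B^T\gamma,x\rangle$. Then $\mathbb E|\Phi(x)|=\sqrt{\pi/2}\,\mathbb E|\langle\gamma,Bx\rangle|=|Bx|$, and $\mathbb E\|\Phi\|\le\sqrt{\pi/2}\,\mathbb E|B^T\gamma|\le\sqrt{\pi/2}\,\|B\|_{HS}$.
\end{proof}

We call $\|B\|_{HS}^2$ the \emph{trace} of the seminorm $x\mapsto|Bx|$. The seminorm $(\sum_im_i\langle a_i,x\rangle^2)^{1/2}$ has trace $\sum_im_i|a_i|^2$.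

A lower bound for $\pi_X(z)$ that holds in every $X\supset E$ must come from bilinear forms that extend to every $X$. Functionals extend, and so do the following forms built from them.

\begin{lemma}\label{lem:ext}
Let $\varphi_1,\dots,\varphi_M,\psi_1,\dots,\psi_M\in B_{E'}$, let $O$ be a real $M\times M$ matrix of Euclidean operator norm at most $1$, and let $z\in E\otimes E$. For every Banach space $X\supset E$,
\[
\pi_X(z)\ge\Big|\frac1M\sum_{j,k}O_{kj}\,(\varphi_j\otimes\psi_k)(z)\Big| .
\]
\end{lemma}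

\begin{proof}
Extend the functionals to $\tilde\varphi_j,\tilde\psi_k\in B_{X'}$ and put $A(x,y)=\frac1M\sum_{j,k}O_{kj}\tilde\varphi_j(x)\tilde\psi_k(y)$. The vectors $(\tilde\varphi_j(x))_j$ and $(\tilde\psi_k(y))_k$ have Euclidean norms at most $\sqrt M\|x\|$ and $\sqrt M\|y\|$, and $O$ is a contraction also on $\mathbb C^M$, because $|O(a+ib)|^2=|Oa|^2+|Ob|^2$ for real $a,b$. So $\|A\|\le1$ and $\pi_X(z)\ge|A(z)|$.
\end{proof}

The two requirements of Theorem~\ref{thm:A} pull in opposite directions, as the two extreme cases show.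

\begin{example}\label{ex:l2}
The real space $\ell_2^n$ has (M) with constant $\sqrt{\pi/2}$: $\|x\|_\mu=|S^{1/2}x|$ for $S=\int\varphi\varphi^T\,d\mu$, and $\operatorname{tr}S\le1$. But $\ell_2$ embeds in a space $P$ with $\pi_P\le C\varepsilon_P$ \cite{Pisier83}, so it carries no tensors as in Theorem~\ref{thm:A}.
\end{example}

\begin{example}\label{ex:linfty}
Let $n=2^k$, let $(h_{ij})$ be the $k$-th Kronecker power of $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, a symmetric matrix with entries $\pm1$ that is $\sqrt n$ times an orthogonal matrix $O$, and let $z=\sum_{i,j}h_{ij}e_i\otimes e_j\in\ell_\infty^n\otimes\ell_\infty^n$. Then $\varepsilon(z)=\max|h_{ij}|=1$, and Lemma~\ref{lem:ext} with the coordinate functionals gives $\pi_X(z)\ge n^{-3/2}\sum h_{ij}^2=\sqrt n$ for all $X\supset\ell_\infty^n$. But for the uniform probability $\mu$ on the coordinate functionals, $\sum_j\|e_j\|_\mu=\sqrt n$ and $w_1(e_j)=1$, so the constant in (M) is at least $\sqrt n$.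
\end{example}

\section{The space $E$ and the tensors $z_g$}\label{sec:E}

In Sections~\ref{sec:E}--\ref{sec:random} the scalars are real.

\subsection*{The design}
Take $g$ Euclidean blocks $\mathbb R^{n_l}$ and the tensor $z=\sum_l\sum_{c\le n_l}e^l_c\otimes e^l_c$, for which $(\varphi\otimes\varphi')(z)=\sum_l\langle\varphi^l,\varphi'^l\rangle$. Enlarge the Euclidean dual ball by many functionals $(v^l_\psi)_l$, indexed by $\psi$ in a large finite set, where $v^l_\psi$ is $n_l^{-1/2}$ times a standard Gaussian vector. Each $v_\psi^l$ has length about $1$, so pairing $(v^l_\psi)_l$ with a Euclidean unit vector gives about $\sqrt g$. Pairing it with a functional of an independent second system gives almost nothing. On the other hand $\mathbb E(\sum_l\langle v_\psi^l,x^l\rangle)^2=\sum_l|x^l|^2/n_l$ is a quadratic form of trace $g$, and this trace is what Lemma~\ref{lem:ext} detects. So we expect $\varepsilon(z)\approx\sqrt g$ and $\pi_X(z)\gtrsim g$.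

The difficulty is (M), which must hold for \emph{every} $\mu$. If $\mu$ is uniform on $m$ of the new functionals, the natural random functional for Lemma~\ref{lem:avg}(a) is $m^{-1/2}\sum_\psi r_\psi(v^l_\psi)_l$, and its Euclidean length is again about $\sqrt g$. So combinations $\sum_\psi t(\psi)(v^l_\psi)_l$ with $|t|\le1$ have to be put into the dual ball. Putting them in as they are ruins the upper bound for $\varepsilon(z)$ (Remark~\ref{rem:trunc}). We therefore give each block its own scale $\alpha_l$ and keep in block $l$ only the coordinates with $t(\psi)^2\ge1/\alpha_l$. The scales grow so fast that a given number is either large or very small for all blocks but one.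

\subsection*{Parameters and random matrices}
Split $\{1,2,\dots\}$ into consecutive \emph{groups} $\mathcal G_1,\mathcal G_2,\dots$ with $|\mathcal G_g|=g$. Let $\alpha_0=1$ and let $16\le\alpha_1<\alpha_2<\cdots$ be integers with $\alpha_{l+1}\ge\alpha_l^4$, and $\alpha_{l+1}=\alpha_l^4$ if $l$ and $l+1$ are in the same group. Put
\[
n_l=\alpha_l^2,\qquad\beta_l=\alpha_l^4\le\alpha_{l+1},\qquad n^{(g)}=\sum_{l\in\mathcal G_g}n_l,\qquad M_g=1000\,n^{(g)} .
\]
For $s\ge\frac12$ we have $\alpha_{l+1}^{-s}\le\frac12\alpha_l^{-s}$ $(l\ge1)$, so comparison with geometric series gives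
\begin{equation}\label{eq:sums}
\sum_{l\ge1}\alpha_l^{-1/2}\le\frac12,\quad\sum_{l\ge1}\frac1{\alpha_l}\le\frac18,\quad16\sum_{l\ge1}\alpha_l^{-3/2}\le1,\quad\sum_{l\ge1:\,1/\alpha_l\le p}\frac1{\alpha_l}\le2p,\quad\sum_{l'\le l}n_{l'}\le2n_l .
\end{equation}
The first scale of each group is still free. We choose it, group after group, so large that Lemma~\ref{lem:random} holds and that
\begin{equation}\label{eq:logM}
\log M_g\le\alpha_l^{1/16}\qquad(l\in\mathcal G_g).
\end{equation}
The latter is possible because $M_g\le2000\,\alpha_{\rm last}^2$ and $\log\alpha_{\rm last}=4^{g-1}\log\alpha_{\rm first}$, where $\alpha_{\rm first},\alpha_{\rm last}$ are the extreme scales of the group. This is the reason for equality inside a group: $\log M_g$ must be small even for the smallest scale, because it enters the union bounds for every block of the group.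

Let $\Psi_g$ be disjoint sets with $|\Psi_g|=M_g$ and $\Psi=\bigcup_g\Psi_g$. For $l\in\mathcal G_g$ and $q\in\{1,2\}$ let $V_l^{(q)}=n_l^{-1/2}\Gamma_l^{(q)}\colon\mathbb R^{\Psi_g}\to\mathbb R^{n_l}$, where the $\Gamma_l^{(q)}$ are independent matrices with independent standard Gaussian entries. We omit $q$ when a statement concerns each of the two \emph{systems}, and we put $v^l_\psi=V_l\delta_\psi$. For $u\in\ell_2(\Psi)$, $V_lu$ means $V_l(u|_{\Psi_g})$. A vector is \emph{$a$-sparse} if it has at most $a$ nonzero coordinates, and $\Pi_F$ is the orthogonal projection onto $F$.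

\begin{lemma}\label{lem:random}
If the first scale of $\mathcal G_g$ is large enough, then with positive probability the following holds for both systems and all $l\in\mathcal G_g$.
\begin{enumerate}
\item[(R1)] $|V_lu|\le2|u|$ for all $\alpha_l$-sparse $u$.
\item[(R2)] Let $m_i\ge0$ and $\tau_i\in\mathbb R^{\Psi_g}$ be finite families with $\sum_im_i\le1$, each $\tau_i$ $\alpha_{l-1}$-sparse with $|\tau_i|\le1$, and $\sum_im_i\tau_i(\psi)^2\le1/\beta_l$ for all $\psi$. Then for every subspace $F\subset\mathbb R^{n_l}$,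
\[
\sum_im_i|\Pi_FV_l\tau_i|^2\le\frac{4\dim F}{n_l}\sum_im_i|\tau_i|^2+\frac1{\alpha_l}.
\]
\item[(R3)] For all $x^{l}\in\mathbb R^{n_{l}}$,
\[
\frac1{M_g}\sum_{\psi\in\Psi_g}\Big|\sum_{l\in\mathcal G_g}\langle v^l_\psi,x^l\rangle\Big|\ge\frac12\Big(\sum_{l\in\mathcal G_g}\frac{|x^l|^2}{n_l}\Big)^{1/2}.
\]
\item[(R4)] $|\langle V_l^{(1)}u,V_l^{(2)}u'\rangle|\le\alpha_l^{-1/2}|u||u'|$ for all $\alpha_{l-1}$-sparse $u,u'$.
\end{enumerate}
\end{lemma}

The proof is in Section~\ref{sec:random}. Property (R2) says that very sparse vectors whose total mass is spread thinly over $\Psi_g$ are mapped to a family that puts into each subspace $F$ at most about its fair share $\dim F/n_l$ of the energy. Fix from now on matrices satisfying (R1)--(R4) for all $g$.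

\subsection*{The norm}
For $t\in\ell_2(\Psi)$ with $|t|\le1$ define $y_t=(y_t^l)_{l\ge1}$ by
\[
y_t^l=V_l\big(t\,\mathbf 1_{\{t^2\ge1/\alpha_l\}}\big).
\]
At most $\alpha_l$ coordinates of $t$ satisfy $t^2\ge1/\alpha_l$, so $|y_t^l|\le2$ by (R1). Let $\mathcal Y=\{y_t:|t|\le1\}$, which is symmetric since $y_{-t}=-y_t$, and let $\mathcal B=\{(\varphi^l)_l:\sum_l|\varphi^l|^2\le1\}$. For finitely supported $x=(x^l)$, $x^l\in\mathbb R^{n_l}$, put $\varphi(x)=\sum_l\langle\varphi^l,x^l\rangle$ and
\[
\|x\|=\sup_{\varphi\in\mathcal B\cup\mathcal Y}|\varphi(x)|\ \ge\ |x| .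
\]
Let $E^{(1)},E^{(2)}$ be the completions for the two systems. By the bipolar theorem, the dual unit ball of $E^{(q)}$ is the weak* closed convex hull of $\mathcal B\cup\mathcal Y^{(q)}$. For $\psi\in\Psi_g$ the element $y_{\delta_\psi}$ is the functional $x\mapsto\sum_{l\in\mathcal G_g}\langle v^l_\psi,x^l\rangle$ of the design above. Finally let
\[
E=E^{(1)}\oplus_1E^{(2)},\qquad z_g=\sum_{l\in\mathcal G_g}\sum_{c\le n_l}e^l_c\otimes e^l_c\in E^{(1)}\otimes E^{(2)}\subset E\otimes E .
\]

\begin{proposition}\label{prop:upper}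
$\varepsilon_E(z_g)\le9\sqrt g$.
\end{proposition}

\begin{proof}
The number $(\varphi\otimes\varphi')(z_g)$ depends only on $\varphi|_{E^{(1)}}$ and $\varphi'|_{E^{(2)}}$, and it is linear and weak* continuous in each variable. So $\varepsilon_E(z_g)$ is the supremum of $|\langle\varphi,\varphi'\rangle|$ over $\varphi\in\mathcal B\cup\mathcal Y^{(1)}$ and $\varphi'\in\mathcal B\cup\mathcal Y^{(2)}$, where in this proof inner products and lengths are taken over the blocks $l\in\mathcal G_g$. Two elements of $\mathcal B$ give at most $1$. Since $|y_t|\le2\sqrt g$, an element of $\mathcal B$ and an element of $\mathcal Y$ give at most $2\sqrt g$.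

For $y_t$ write $y_t=c+p$ with
\[
c^l=V_l\big(t\,\mathbf 1_{\{1/\alpha_l\le t^2<1/\alpha_{l-1}\}}\big),\qquad p^l=V_l\big(t\,\mathbf 1_{\{t^2\ge1/\alpha_{l-1}\}}\big).
\]
The intervals $[1/\alpha_l,1/\alpha_{l-1})$ are disjoint, so $|c|^2\le4|t|^2\le4$ by (R1). Also $|p|\le2\sqrt g$, and $p^l$ is the image of an $\alpha_{l-1}$-sparse vector of norm at most $1$. For $y=c+p\in\mathcal Y^{(1)}$ and $y'=c'+p'\in\mathcal Y^{(2)}$, (R4) and \eqref{eq:sums} give
\[
|\langle y,y'\rangle|\le|\langle c,y'\rangle|+|\langle p,c'\rangle|+|\langle p,p'\rangle|\le4\sqrt g+4\sqrt g+\sum_l\alpha_l^{-1/2}\le9\sqrt g.\qedhere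
\]
\end{proof}

\begin{proposition}\label{prop:lower}
For $\psi\in\Psi_g$ let $\psi^{(q)}\in B_{E'}$ be $y_{\delta_\psi}$ of system $q$ composed with the projection $E\to E^{(q)}$. There is a real matrix $O=(O_{\psi'\psi})_{\psi',\psi\in\Psi_g}$ of norm at most $1$ with
\[
\frac1{M_g}\sum_{\psi,\psi'}O_{\psi'\psi}\,(\psi^{(1)}\otimes\psi'^{(2)})(z_g)\ge\frac g4 .
\]
Hence $\pi_X(z_g)\ge g/4$ for every Banach space $X\supset E$.
\end{proposition}

\begin{proof}
Let $M=M_g$ and $H=\bigoplus_{l\in\mathcal G_g}\mathbb R^{n_l}$. Let $u_q\colon H\to\mathbb R^{\Psi_g}$ be the matrix with rows $M^{-1/2}(v^l_\psi)_l$ (system $q$), let $D_q=u_q^Tu_q$, and let $\mathbf N$ act on the block $\mathbb R^{n_l}$ as multiplication by $n_l$. For any $O$ the left side of the claim is the sum of $\langle Ou_1e,u_2e\rangle$ over the basis vectors $e=e_c^l$ of $H$, that is, $\operatorname{tr}(u_2^TOu_1)$. By the Cauchy--Schwarz inequality and (R3),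
\[
\langle D_qx,x\rangle=\frac1M\sum_\psi y_{\delta_\psi}(x)^2\ge\Big(\frac1M\sum_\psi|y_{\delta_\psi}(x)|\Big)^2\ge\frac14\langle\mathbf N^{-1}x,x\rangle .
\]
So $D_q$ is invertible, and $W_q=u_qD_q^{-1/2}$ satisfies $W_q^TW_q=\mathrm{Id}$. Take $O=W_2W_1^T$, a contraction. Then $\operatorname{tr}(u_2^TOu_1)=\operatorname{tr}(D_2^{1/2}D_1^{1/2})$. The square root is operator monotone, so $D_q^{1/2}\ge\frac12\mathbf N^{-1/2}$. For positive semidefinite matrices $A\ge A'$ and $B\ge B'$,
\[
\operatorname{tr}(AB)=\operatorname{tr}(A^{1/2}BA^{1/2})\ge\operatorname{tr}(A^{1/2}B'A^{1/2})=\operatorname{tr}(B'^{1/2}AB'^{1/2})\ge\operatorname{tr}(A'B').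
\]
Therefore $\operatorname{tr}(D_2^{1/2}D_1^{1/2})\ge\frac14\operatorname{tr}\mathbf N^{-1}=\frac14\sum_{l\in\mathcal G_g}n_l/n_l=g/4$. The last assertion is Lemma~\ref{lem:ext}.
\end{proof}

\begin{remark}\label{rem:trunc}
Both the second system and the truncation are needed for Proposition~\ref{prop:upper}. With the notation of the last proof, $\frac1M\sum_\psi|y_{\delta_\psi}|^2=\operatorname{tr}D_1\ge g/4$, so in $E^{(1)}\otimes E^{(1)}$ the pairing of some $y_{\delta_\psi}$ with itself is at least $g/4$. Without truncation the functionals would be $(V_lt)_{l\in\mathcal G_g}=\sqrt M\,D_q^{1/2}W_q^Tt$, which fill $\sqrt M\,D_q^{1/2}B_H$; the largest pairing between the systems would be $M\|D_2^{1/2}D_1^{1/2}\|\ge M\operatorname{tr}(D_2^{1/2}D_1^{1/2})/n^{(g)}\ge250g$.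
\end{remark}

\section{Property (M) for $E^{(q)}$}\label{sec:M}

\begin{proposition}\label{prop:M}
Each of the spaces $E^{(1)},E^{(2)}$ has property (M) with constant $C_0=40$.
\end{proposition}

Fix one system, finitely supported vectors $x_1,\dots,x_N$ and $w=w_1(x_j)$. Let $L$ be the last index of a group such that all $x_j$ lie in $H=\bigoplus_{l\le L}\mathbb R^{n_l}$, and let $\Psi_L$ be the finite union of the $\Psi_g$ with $\mathcal G_g\subset\{1,\dots,L\}$. In this section $1\le l\le L$, and all $t$ are supported on $\Psi_L$, so that $y_t\in H$. A vector $\varphi\in H$ acts on $H$ with norm $\|\varphi\|'\le|\varphi|$, and $\|y_t\|'\le1$. For a seminorm $N$ on $H$ write $\mathcal S(N)=\sum_jN(x_j)$. By Lemma~\ref{lem:avg}(b),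
\begin{equation}\label{eq:trace}
\mathcal S(N)\le1.26\,\sqrt{c}\;w\quad\text{if $N$ is a seminorm of trace at most $c$.}
\end{equation}

\subsection*{The model case}
Let $\mu$ be uniform on the functionals $y_{\delta_\psi}$, $\psi\in T$, where $T\subset\Psi_g$ and $|T|=m$. Then $\|x\|_\mu^2=\frac1m\sum_{\psi\in T}(\sum_{l\in\mathcal G_g}\langle v^l_\psi,x^l\rangle)^2$. The trace may be of order $g$, so \eqref{eq:trace} alone is useless. Compare the mass $1/m$ of a point with the scales, and split the blocks of $\mathcal G_g$ into three classes; $\|\cdot\|_\mu$ is at most the sum of the three seminorms $N_{\rm heavy},N_{\rm mid},N_{\rm light}$ obtained by restricting the inner sum.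

\emph{Heavy blocks: $1/m\ge1/\alpha_l$.} Let $t=m^{-1/2}\sum_{\psi\in T}r_\psi\delta_\psi$. Then $|t|=1$ and $t^2=1/m$ on $T$, so $y_t^l=m^{-1/2}\sum_{\psi\in T}r_\psi v_\psi^l$ for heavy $l$ and $y_t^l=0$ otherwise. Khinchine's inequality gives $N_{\rm heavy}(x)\le\sqrt2\,\mathbb E|y_t(x)|$, and so $\mathcal S(N_{\rm heavy})\le\sqrt2\,w$ by Lemma~\ref{lem:avg}(a). The set $\mathcal Y$ was designed for this.

\emph{Middle blocks: $1/\beta_l\le1/m<1/\alpha_l$.} Since $\beta_l\le\alpha_{l+1}$, there is at most one such block, and $N_{\rm mid}$ has trace at most $\max_\psi|v_\psi^l|^2\le4$.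

\emph{Light blocks: $1/m<1/\beta_l$.} Here (R2) applies to the weights $1/m$ and the vectors $\delta_\psi$. It shows that, up to seminorms of small trace, $N_{\rm light}$ is dominated by the isotropic seminorm $(\sum_l|x^l|^2/n_l)^{1/2}$, and (R3) dominates the latter by the $L_1$ average of the functionals $y_{\delta_\psi}$ over all of $\Psi_g$. Lemmas~\ref{lem:iso} and~\ref{lem:light} carry this out and give $\mathcal S(N_{\rm light})\le15w$.

\subsection*{Isotropic and light seminorms}

\begin{lemma}\label{lem:iso}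
Let $\omega_g\ge0$, $\sum_g\omega_g\le1$, and $N_{\rm iso}(x)^2=\sum_g\sum_{l\in\mathcal G_g}\omega_g|x^l|^2/n_l$. Then $\mathcal S(N_{\rm iso})\le(1.26+2\sqrt2)\,w$.
\end{lemma}

\begin{proof}
Call $l\in\mathcal G_g$ \emph{visible} if $\omega_g\ge1/\alpha_l$. A block $l\in\mathcal G_g$ contributes $\omega_g$ to the trace, so the invisible blocks give a seminorm of trace at most $\sum_l1/\alpha_l\le1$. For the visible ones let $\psi_g$ be uniformly distributed on $\Psi_g$, independently of each other and of the signs, and let $t=\sum_gr_g\sqrt{\omega_g}\,\delta_{\psi_g}$, so $|t|\le1$. Then $y_t(x)=\sum_gr_g\sqrt{\omega_g}\,\xi_g(x)$, where $\xi_g(x)$ is the sum of $\langle v^l_{\psi_g},x^l\rangle$ over the visible $l\in\mathcal G_g$. By Khinchine's inequality, Jensen's inequality for the Euclidean norm, and (R3) applied to the visible part of $x$,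
\[
\mathbb E|y_t(x)|\ge\frac1{\sqrt2}\,\mathbb E\Big(\sum_g\omega_g\xi_g(x)^2\Big)^{1/2}\ge\frac1{\sqrt2}\Big(\sum_g\omega_g\big(\mathbb E|\xi_g(x)|\big)^2\Big)^{1/2}\ge\frac1{2\sqrt2}\Big(\sum_g\sum_{l\in\mathcal G_g\ \text{visible}}\frac{\omega_g|x^l|^2}{n_l}\Big)^{1/2}.
\]
Lemma~\ref{lem:avg}(a) bounds the visible part by $2\sqrt2\,w$.
\end{proof}

\begin{lemma}\label{lem:light}
Let $m_i\ge0$ $(i\in I$, $I$ finite$)$, $\sum_im_i\le1$, and $\omega_g\ge0$, $\sum_g\omega_g\le1$. For $l\in\mathcal G_g$ let $\tau_i^l\in\mathbb R^{\Psi_g}$ $(i\in I)$ satisfy the hypotheses of (R2) and $\sum_im_i|\tau_i^l|^2\le\omega_g$. Then $N(x)^2=\sum_im_i\big(\sum_l\langle V_l\tau_i^l,x^l\rangle\big)^2$ satisfies $\mathcal S(N)\le15w$.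
\end{lemma}

\begin{proof}
Let $Z_l$ be the $n_l\times I$ matrix with columns $\sqrt{m_i}\,V_l\tau_i^l$, so that $N(x)=|\sum_lZ_l^Tx^l|$. A seminorm $|\sum_lB_lx^l|$ has trace $\sum_l\|B_l\|_{HS}^2$. Two things separate $N$ from $N_{\rm iso}$: some singular values of $Z_l$ may be large, and the vectors $Z_l^Tx^l\in\mathbb R^I$ need not be orthogonal for different $l$.

\emph{Large singular values.} For $l\in\mathcal G_g$ let $F_l$ be the span of the eigenvectors of $Z_lZ_l^T$ with eigenvalue $>8\omega_g/n_l$, and put $Z_l^b=\Pi_{F_l}Z_l$, $Z_l^a=Z_l-Z_l^b$. Then $\|Z_l^a\|^2\le8\omega_g/n_l$ and $\|Z_l^b\|_{HS}^2\ge8\omega_g\dim F_l/n_l$. By (R2),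
\[
\|Z_l^b\|_{HS}^2\le\frac{4\dim F_l}{n_l}\,\omega_g+\frac1{\alpha_l}\le\frac12\|Z_l^b\|_{HS}^2+\frac1{\alpha_l},
\]
so $\|Z_l^b\|_{HS}^2\le2/\alpha_l$, and $|\sum_l(Z_l^b)^Tx^l|$ has trace at most $1$ by \eqref{eq:sums}.

\emph{Orthogonalization.} Let $\Pi_{<l}$ be the orthogonal projection of $\mathbb R^I$ onto the sum of the ranges of $(Z^a_{l'})^T$, $l'<l$. Its rank is $0$ for $l=1$ and at most $\sum_{l'<l}n_{l'}\le2\alpha_{l-1}^2\le2\alpha_l^{1/2}$ for $l\ge2$: all earlier blocks together are tiny compared with block $l$. Hence $\|\Pi_{<l}(Z_l^a)^T\|_{HS}^2\le2\alpha_l^{1/2}\cdot8/\alpha_l^2$, and $|\sum_l\Pi_{<l}(Z_l^a)^Tx^l|$ has trace at most $1$ by \eqref{eq:sums}. The remaining vectors $u_l=(1-\Pi_{<l})(Z_l^a)^Tx^l$ are mutually orthogonal, because for $l'<l$ the vector $u_{l'}$ lies in the range of $\Pi_{<l}$ and $u_l$ is orthogonal to it. So $|\sum_lu_l|^2=\sum_l|u_l|^2\le8N_{\rm iso}(x)^2$.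

By \eqref{eq:trace} and Lemma~\ref{lem:iso}, $\mathcal S(N)\le(2\cdot1.26+\sqrt8\cdot1.26+8)\,w\le15w$.
\end{proof}

\subsection*{General measures}

\begin{proof}[Proof of Proposition~\ref{prop:M}]
\emph{Step 1: finitely supported measures.} Restriction to $H$ is a weak* continuous linear map from the dual of $E^{(q)}$ to $H$. It maps $\mathcal B\cup\mathcal Y$ into the bounded set $K_0=(\mathcal B\cap H)\cup\{y_t:t\text{ supported on }\Psi_L\}$, because the blocks $l\le L$ of $y_t$ depend only on $t|_{\Psi_L}$. So it maps the dual ball into the closure of $\operatorname{conv}K_0$. Partition this compact set into finitely many Borel pieces of small diameter and move the image of $\mu$ on each piece to a nearby point of $\operatorname{conv}K_0$; the numbers $\|x_j\|_\mu$ change as little as we like. If an atom is $\varphi=\sum_kc_k\varphi_k$ with $\varphi_k\in K_0$, then $\varphi(x)^2\le\sum_kc_k\varphi_k(x)^2$, so splitting the atom only increases $\|\cdot\|_\mu$. We may thus assume that $\mu$ is finitely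 supported on $K_0$. The atoms in $\mathcal B$ give a seminorm of trace at most $1$. It remains to bound $\mathcal S(N)$ for
\[
N(x)^2=\sum_im_i\,y_{t_i}(x)^2,\qquad m_i\ge0,\quad\sum_im_i\le1,\quad|t_i|\le1 .
\]

\emph{Step 2: two truncations.} The role of $1/m$ in the model case is played by the mass
\[
p_\psi=\sum_im_it_i(\psi)^2,\qquad\sum_\psi p_\psi\le1,\qquad\omega_g=\sum_{\psi\in\Psi_g}p_\psi .
\]
In block $l$ the atom $y_{t_i}$ keeps $\psi$ when $t_i(\psi)^2\ge1/\alpha_l$, a rule that depends on $i$. To average over $i$ with random signs we need a rule that does not, namely $p_\psi\ge1/\alpha_l$. For each $(i,\psi,l)$,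
\begin{equation}\label{eq:indic}
\mathbf 1_{\{t_i^2\ge1/\alpha_l\}}=\mathbf 1_{\{p\ge1/\alpha_l\}}-e^0+e^1+e^2+e^3,
\end{equation}
where $e^k=e^k_{i,l}(\psi)$ are the indicators of the conditions (Figure~\ref{fig:regions})
\begin{align*}
e^0&:\ t_i^2<1/\alpha_l\le p, & e^1&:\ p<1/\alpha_l\le t_i^2<1/\alpha_{l-1},\\
e^2&:\ t_i^2\ge1/\alpha_{l-1},\ \ 1/\beta_l\le p<1/\alpha_l, & e^3&:\ t_i^2\ge1/\alpha_{l-1},\ \ p<1/\beta_l .
\end{align*}
Indeed, if $p\ge1/\alpha_l$ then $e^1=e^2=e^3=0$ and \eqref{eq:indic} reads $\mathbf 1_{\{t_i^2\ge1/\alpha_l\}}=1-\mathbf 1_{\{t_i^2<1/\alpha_l\}}$; if $p<1/\alpha_l$ then $e^0=0$ and the event $t_i^2\ge1/\alpha_l$ is the disjoint union of the last three. Define $h_i,a_i^k\in H$ by $h_i^l=V_l(t_i\mathbf 1_{\{p\ge1/\alpha_l\}})$ and $(a_i^k)^l=V_l(t_ie^k_{i,l})$. Then $y_{t_i}=h_i-a_i^0+a_i^1+a_i^2+a_i^3$, and by Minkowski's inequality $N\le N_h+N_0+N_1+N_2+N_3$, where $N_h(x)^2=\sum_im_ih_i(x)^2$ and $N_k(x)^2=\sum_im_ia_i^k(x)^2$.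

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0)--(7,0) node[right]{$t_i(\psi)^2$};
\draw[->] (0,0)--(0,3.9) node[above]{$p_\psi$};
\draw (2,0)--(2,3.6);
\draw (4,0)--(4,2.4);
\draw (0,2.4)--(6.6,2.4);
\draw (4,1.2)--(6.6,1.2);
\draw[dotted] (0,1.2)--(4,1.2);
\node[below] at (2,0) {$1/\alpha_l$};
\node[below] at (4,0) {$1/\alpha_{l-1}$};
\node[left] at (0,2.4) {$1/\alpha_l$};
\node[left] at (0,1.2) {$1/\beta_l$};
\node at (1,3) {$e^0$};
\node at (4.3,3) {kept by both rules};
\node at (1,1.8) {neither};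
\node at (3,1.8) {$e^1$};
\node at (5.3,1.8) {$e^2$};
\node at (5.3,0.6) {$e^3$ (light)};
\end{tikzpicture}
\caption{For a fixed block $l$, the rule $t_i(\psi)^2\ge1/\alpha_l$ (right of the long vertical line) and the rule $p_\psi\ge1/\alpha_l$ (above the long horizontal line) disagree on the regions $e^0$, $e^1$, $e^2$, $e^3$. The regions $e^1$ and ``neither'' extend down to the horizontal axis. Not to scale.}
\label{fig:regions}
\end{figure}

\emph{Step 3: $N_0,N_1,N_2$ have bounded trace.} The support of $e^0_{i,l}$ lies in $\{p\ge1/\alpha_l\}$ and those of $e^1_{i,l},e^2_{i,l}$ lie in $\{t_i^2\ge1/\alpha_l\}$; these sets have at most $\alpha_l$ points. By (R1) the trace of $N_k$ is at most $4\sum_{i,\psi}m_it_i(\psi)^2\sum_le^k_{i,l}(\psi)$. For $k=1$ and $k=2$ at most one $l$ contributes for fixed $(i,\psi)$, since the intervals $[1/\alpha_l,1/\alpha_{l-1})$ are disjoint, and so are the intervals $[1/\beta_l,1/\alpha_l)$. The traces are at most $4\sum_\psi p_\psi\le4$. For $k=0$ use $t_i^2<1/\alpha_l$,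 $\sum_im_i\le1$ and \eqref{eq:sums}: the trace is at most $4\sum_\psi\sum_{l:\,1/\alpha_l\le p_\psi}1/\alpha_l\le8\sum_\psi p_\psi\le8$.

\emph{Step 4: the light part $N_3$.} For $l\in\mathcal G_g$ let $\tau_i^l$ be the restriction of $t_ie^3_{i,l}$ to $\Psi_g$. It is $\alpha_{l-1}$-sparse because $t_i^2\ge1/\alpha_{l-1}$ on its support (the region $e^1$ was cut off to obtain this), $|\tau_i^l|\le1$, $\sum_im_i\tau_i^l(\psi)^2\le p_\psi\mathbf 1_{\{p_\psi<1/\beta_l\}}\le1/\beta_l$, and $\sum_im_i|\tau_i^l|^2\le\omega_g$. Lemma~\ref{lem:light} gives $\mathcal S(N_3)\le15w$.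

\emph{Step 5: the heavy part $N_h$.} Let $\sigma=\sum_ir_i\sqrt{m_i}\,t_i$ and $\Phi=\sum_ir_i\sqrt{m_i}\,h_i$. Then $\Phi^l=V_l(\sigma\mathbf 1_{\{p\ge1/\alpha_l\}})$, $\mathbb E\sigma_\psi^2=p_\psi$, and $N_h(x)\le\sqrt2\,\mathbb E|\Phi(x)|$ by Khinchine's inequality. In the model case $\sigma^2=p$ and $\Phi\in\mathcal Y$. Now $\sigma^2$ only fluctuates around $p$, and we compare $\Phi$ with the element of $\mathcal Y$ defined by $\sigma$ itself. Let $\chi=\max(1,|\sigma|)$, so $\mathbb E\chi^2\le1+\mathbb E|\sigma|^2\le2$, and let $\Delta=\Phi-\chi\,y_{\sigma/\chi}$. Then $\Delta^l=V_l(\sigma\mathbf 1_{\Omega_l})-V_l(\sigma\mathbf 1_{\Omega_l'})$ with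
\[
\Omega_l=\{p\ge1/\alpha_l,\ \sigma^2<\chi^2/\alpha_l\},\qquad\Omega_l'=\{p<1/\alpha_l,\ \sigma^2\ge\chi^2/\alpha_l\}.
\]
Both sets have at most $\alpha_l$ points, the second because $|\sigma/\chi|\le1$. By (R1),
\[
|\Delta|^2\le8\sum_l\sum_{\psi\in\Omega_l}\sigma_\psi^2+8\sum_l\sum_{\psi\in\Omega_l'}\sigma_\psi^2 .
\]
The first double sum is at most $\sum_\psi\sum_{l:\,1/\alpha_l\le p_\psi}\chi^2/\alpha_l\le2\chi^2$, with expectation at most $4$. In the second, $\psi\in\Omega'_l$ implies $p_\psi<1/\alpha_l\le\sigma_\psi^2$, since $\chi\ge1$. This forces $p_\psi>0$ (if $p_\psi=0$ then $\sigma_\psi=0$) and $\rho=\sigma_\psi^2/p_\psi>1$; as $\alpha_{l+1}\ge2\alpha_l$, it holds for at most $1+\log_2\rho\le2\rho$ values of $l$. So the second double sum is at most $\sum_{p_\psi>0}2\sigma_\psi^4/p_\psi$. Expanding the fourth power gives $\mathbb E\sigma_\psi^4\le3p_\psi^2$, so the expectation is at most $6$. Thus $\mathbb E|\Delta|^2\le80$. Since $\|\Phi\|'\le\chi+|\Delta|$, Lemma~\ref{lem:avg}(a) gives $\mathcal S(N_h)\le\sqrt2(\sqrt2+\sqrt{80})\,w\le15w$.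

Adding the contributions of $\mathcal B$, $N_0,N_1,N_2$, $N_3$ and $N_h$, we get $\sum_j\|x_j\|_\mu\le\big(1.26(1+\sqrt8+2+2)+15+15\big)w\le40w$.
\end{proof}

\section{The random matrices}\label{sec:random}

We use three standard facts. \emph{Gaussian concentration:} if $f$ is $\lambda$-Lipschitz on $\mathbb R^d$ and $\gamma$ is a standard Gaussian vector, then $\mathbb P(|f(\gamma)-\mathbb Ef(\gamma)|>s)\le2e^{-s^2/2\lambda^2}$. \emph{Norm of a Gaussian matrix} (Davidson--Szarek): an $n\times m$ standard Gaussian matrix satisfies $\mathbb P(\|\Gamma\|>\sqrt n+\sqrt m+s)\le e^{-s^2/2}$. \emph{Nets:} every subset of the unit ball of a $d$-dimensional real normed space contains a $\kappa$-net of itself with at most $(1+2/\kappa)^d$ points (take a maximal $\kappa$-separated subset and compare volumes).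

\begin{proof}[Proof of Lemma~\ref{lem:random}]
Fix $l\in\mathcal G_g$ and write $\alpha=\alpha_l$, $a=\alpha_{l-1}\le\alpha^{1/4}$, $n=\alpha^2$, $b=\beta_l=n^2$, $M=M_g\ge1000n$, $\delta=1/\alpha$. We define five exceptional events for each $l$ (two for (R1), two for (R2), one for (R4)), each of probability at most $e^{-\sqrt\alpha}$ once $\alpha$ exceeds an absolute constant, and two events for (R3), each of probability at most $2e^{-n^{(g)}}$. The total is less than $1$ when the first scale of the group is large in terms of $g$.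

\emph{(R1).} For a fixed set $T$ of $\alpha$ columns, the norm of the submatrix of $\Gamma_l$ is at most $\sqrt n+\sqrt\alpha+\frac12\sqrt n\le2\sqrt n$, except with probability $e^{-n/8}$. There are at most $M^\alpha$ such sets, and $M^\alpha e^{-n/8}\le\exp(\alpha^{17/16}-\alpha^2/8)$ by \eqref{eq:logM}.

\emph{(R3).} The vectors $\gamma_\psi=(\sqrt{n_l}\,v^l_\psi)_{l\in\mathcal G_g}$, $\psi\in\Psi_g$, are independent standard Gaussian vectors in $\mathbb R^{n^{(g)}}$. Substituting $x^l=\sqrt{n_l}\,\xi^l$, we must show that the seminorm $f(\xi)=\frac1M\sum_\psi|\langle\gamma_\psi,\xi\rangle|$ is at least $\frac12$ on the unit sphere. For a fixed unit $\xi$, $f(\xi)$ is an $M^{-1/2}$-Lipschitz function of $M$ independent standard Gaussians, with mean $\sqrt{2/\pi}\in(0.79,0.8)$. It deviates from the mean by more than $0.1$ with probability at most $2e^{-M/200}=2e^{-5n^{(g)}}$. A $\frac1{10}$-net of the sphere has at most $21^{n^{(g)}}\le e^{3.1n^{(g)}}$ points. Off the exceptional event $0.69\le f\le0.9$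 on the net. If $s$ is the maximum of $f$ on the sphere, then $s\le0.9+0.1s$, so $s\le1$, and the minimum is at least $0.69-0.1>\frac12$.

\emph{(R4).} Condition on $V_l^{(2)}$ and suppose that it satisfies (R1). For fixed $a$-sparse unit vectors $u,u'$, the variable $\langle V_l^{(1)}u,V_l^{(2)}u'\rangle$ is a centered Gaussian of variance at most $4/n$, so it exceeds $\frac12\alpha^{-1/2}$ in modulus with probability at most $2e^{-\alpha/32}$. Take $\frac14$-nets of the unit spheres of all coordinate subspaces of dimension $a$, at most $(9M)^a$ points in all. If $s$ is the norm of a bilinear form on two such subspaces and $s_0$ its maximum on the nets, then $s\le s_0+\frac14s+\frac14s$, so $s\le2s_0$. The exceptional probability is at most $2(9M)^{2a}e^{-\alpha/32}\le2\exp(2\alpha^{1/4}(3+\alpha^{1/16})-\alpha/32)$.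

\emph{(R2).} The families $(m_i,\tau_i)$ have arbitrary length, so no union bound applies to them directly. We first treat all tuples of a fixed length $J$ from a net, and then reduce a general family to such a tuple by sampling. Let $J=\lceil3b\log(4M)\rceil\le8b\log M$ and $\kappa=M^{-3}$. For a $J$-tuple $(\tau_j)$ of $a$-sparse vectors with $|\tau_j|\le1$ and an orthogonal projection $\Pi$ of rank $k\ge1$ on $\mathbb R^n$ put
\[
S=\frac1J\sum_j\tau_j\tau_j^T,\qquad Y'=\frac1J\sum_j|\Pi V_l\tau_j|^2,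
\]
and call the pair \emph{bad} if $\|S\|\le3a/b$ and $Y'\ge2k\operatorname{tr}S/n+\delta/2$.

\emph{One pair.} Let $f_1,\dots,f_k$ be an orthonormal basis of the range of $\Pi$. The vectors $\gamma_c=\Gamma_l^Tf_c$ are independent standard Gaussians and $nY'=\sum_{c\le k}\langle S\gamma_c,\gamma_c\rangle$. If $s_1,s_2,\dots$ are the eigenvalues of $S$ and $\lambda\|S\|\le\frac14$, then $\mathbb Ee^{\lambda\langle S\gamma,\gamma\rangle}=\prod_\nu(1-2\lambda s_\nu)^{-1/2}\le e^{2\lambda\operatorname{tr}S}$, because $-\log(1-y)\le y/(1-y)\le2y$ for $0\le y\le\frac12$. With $\lambda=b/(12a)$, Markov's inequality shows that a fixed pair is bad with probability at most $e^{-\lambda n\delta/2}=\exp(-n\delta b/(24a))$.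

\emph{Union bound.} For each $k\le n$ take a $\kappa$-net of the rank $k$ projections in the operator norm, with at most $(3/\kappa)^{n^2}\le M^{4n^2}$ points, and take $\kappa$-nets of the unit balls of all coordinate subspaces of dimension $a$, with at most $(3M/\kappa)^a\le M^{5a}$ points in all. The probability that some pair from the nets is bad is at most
\[
n\exp\Big(4n^2\log M+5aJ\log M-\frac{n\delta b}{24a}\Big)\le\alpha^2\exp\Big(4\alpha^{4+1/16}+40\alpha^{4+3/8}-\frac{\alpha^{4+3/4}}{24}\Big).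
\]
Assume that no pair from the nets is bad and that (R1) holds.

\emph{Sampling.} Suppose that (R2) fails for $(m_i,\tau_i)$ and $F$. Then $k=\dim F\ge1$, and with $\omega=\sum_im_i|\tau_i|^2$ we have $Y=\sum_im_i|\Pi_FV_l\tau_i|^2>4k\omega/n+\delta$. Draw $J$ independent vectors $\tau_j'$, each equal to $\tau_i$ with probability $m_i$ and to $0$ with the remaining probability, and form $S$ and $Y'$ with $\Pi=\Pi_F$. Note that $J\delta\ge3\alpha^3\ge256$.
\begin{itemize}
\item $Y'$ is an average of variables with values in $[0,4]$ (by (R1)) and mean $Y>\delta$, hence of variance at most $4Y$. By Chebyshev's inequality, $\mathbb P(Y'<\frac34Y)\le\frac{4Y/J}{(Y/4)^2}\le\frac{64}{J\delta}\le\frac14$.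
\item $\operatorname{tr}S$ is an average of variables with values in $[0,1]$ and mean $\omega$. Since $(\omega/4+\delta/16)^2\ge\omega\delta/16$, we get $\mathbb P(\operatorname{tr}S>\frac54\omega+\frac\delta{16})\le\frac{16}{J\delta}\le\frac14$.
\item For fixed $\psi$ the variables $\xi_j=\tau_j'(\psi)^2$ lie in $[0,1]$ and have mean at most $1/b$, so $\mathbb E2^{\xi_j}\le1+\mathbb E\xi_j\le e^{1/b}$ and $\mathbb P(\sum_j\xi_j>2J/b)\le(e/4)^{J/b}\le e^{-J/3b}\le\frac1{4M}$. So with probability at least $\frac34$, $\frac1J\sum_j\tau_j'(\psi)^2\le2/b$ for all $\psi$. In that case sparsity and the Cauchy--Schwarz inequality give $\langle Sx,x\rangle=\frac1J\sum_j\langle\tau'_j,x\rangle^2\le\frac aJ\sum_j\sum_\psi\tau_j'(\psi)^2x_\psi^2\le\frac{2a}b|x|^2$.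
\end{itemize}
Some sample avoids all three exceptions. For it $\|S\|\le2a/b$ and, using $k\le n$,
\[
Y'-\frac{2k\operatorname{tr}S}n>\frac34\Big(\frac{4k\omega}n+\delta\Big)-\frac{5k\omega}{2n}-\frac\delta8\ge\frac58\,\delta .
\]
Replace $\Pi_F$ by a $\kappa$-close net projection $\Pi''$ of rank $k$, and each $\tau_j'$ by a $\kappa$-close net vector $\tau_j''$ from a coordinate subspace of dimension $a$ containing $\tau'_j$. By (R1), $|\Pi_FV_l\tau'_j-\Pi''V_l\tau''_j|\le2\kappa+2\kappa$ and both vectors have length at most $2$, so $Y'$ changes by at most $16\kappa$. Further $2k\operatorname{tr}S/n$ changes by at most $4\kappa$, and $\|S\|$ by at most $2\kappa\le M^{-2}\le a/b$. Since $20\kappa\le1/(8M)\le\delta/8$, the new pair is bad, a contradiction.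
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:complex}

\emph{Real scalars.} Propositions~\ref{prop:upper} and~\ref{prop:lower} give the two estimates for $z_g$. The space $E=E^{(1)}\oplus_1E^{(2)}$ has (M) with constant $2C_0$: if $x=x^{(1)}+x^{(2)}$ and $\mu_q$ is the image of $\mu$ under restriction to $E^{(q)}$, then $\|x\|_\mu\le\|x^{(1)}\|_{\mu_1}+\|x^{(2)}\|_{\mu_2}$, and $w_1(x_j^{(q)})\le w_1(x_j)$ since the projections have norm $1$.

\emph{Complex scalars.} Let $E_{\mathbb C}=E+iE$. For $f\in E'$ let $f_{\mathbb C}(a+ib)=f(a)+if(b)$, a complex-linear functional, and put $\|x\|=\sup_{f\in B_{E'}}|f_{\mathbb C}(x)|$. This is a complex norm with $\max(\|a\|,\|b\|)\le\|a+ib\|\le\|a\|+\|b\|$; it is complete, it extends the norm of $E$, and $\|f_{\mathbb C}\|\le1$ for $f\in B_{E'}$. For $\varphi$ in the dual ball of $E_{\mathbb C}$ write $\varphi|_E=f+ih$; then $f,h\in B_{E'}$, and they depend weak* continuously on $\varphi$.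

For (M) let $x_j=a_j+ib_j$ and let $\mu_f,\mu_h$ be the images of $\mu$ under $\varphi\mapsto f$ and $\varphi\mapsto h$. From $|\varphi(x_j)|\le|f(a_j)|+|h(a_j)|+|f(b_j)|+|h(b_j)|$ we get $\|x_j\|_\mu\le\|a_j\|_{\mu_f}+\|a_j\|_{\mu_h}+\|b_j\|_{\mu_f}+\|b_j\|_{\mu_h}$. Since $|f(a_j)|$ and $|f(b_j)|$ are at most $|f_{\mathbb C}(x_j)|$ for all $f\in B_{E'}$, the numbers $w_1(a_j),w_1(b_j)$ computed in $E$ are at most $w_1(x_j)$. So $E_{\mathbb C}$ has (M) with constant $8C_0$.

Regard $z_g$ as an element of $E_{\mathbb C}\otimes E_{\mathbb C}$. Writing $\varphi|_E=f+ih$ and $\varphi'|_E=f'+ih'$ splits $(\varphi\otimes\varphi')(z_g)$ into four real terms, each at most $9\sqrt g$ in modulus, so $\varepsilon_{E_{\mathbb C}}(z_g)\le36\sqrt g$. Finally, Lemma~\ref{lem:ext} applied to the functionals $\psi^{(q)}_{\mathbb C}$ and the matrix $O$ of Proposition~\ref{prop:lower} gives $\pi_X(z_g)\ge g/4$ for every complex $X\supset E_{\mathbb C}$, because $\psi^{(q)}_{\mathbb C}$ agrees with $\psi^{(q)}$ on $E$.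 \qed

\section{One gluing step}\label{sec:onestep}

We turn to Theorem~\ref{thm:B}; the scalars are real or complex.

\subsection*{Facts from Banach space theory}
A Banach space $Z$ has \emph{cotype $2$} with constant $c$ if $(\sum_k\|z_k\|^2)^{1/2}\le c\,(\mathbb E\|\sum_kr_kz_k\|^2)^{1/2}$ for all finite sequences, and \emph{type $2$} with constant $c$ if $(\mathbb E\|\sum_kr_kz_k\|^2)^{1/2}\le c\,(\sum_k\|z_k\|^2)^{1/2}$. It is \emph{K-convex} if the maps $f\mapsto\sum_{j\le N}r_j\,\mathbb E(r_jf)$ on $L_2(\{\pm1\}^N;Z)$ have norms bounded in $N$; the supremum $K(Z)$ does not increase when we pass to a subspace, it is $1$ for a Hilbert space (an orthogonal projection), and its finiteness is invariant under isomorphisms. The space $Z$ is \emph{B-convex} if there are $n\ge2$ and $\delta>0$ with $\min_\pm\|\sum_{k\le n}\pm z_k\|\le(1-\delta)\,n\max_k\|z_k\|$ for all $z_1,\dots,z_n$. We use the following results.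
\begin{enumerate}
\item[(F1)] Every Banach space of cotype $2$ embeds isometrically in a Banach space $P$ of cotype $2$ such that $\pi_P$ and $\varepsilon_P$ are equivalent on $P\otimes P$ \cite{Pisier83}.
\item[(F2)] If $Y$ has cotype $2$ with constant $c$ and $T\colon\ell_\infty^N\to Y$, there is a probability vector $(\nu_j)_{j\le N}$ with $\|Tf\|\le C_1\|T\|(\sum_j\nu_j|f_j|^2)^{1/2}$, where $C_1$ depends only on $c$. (The operator $T$ is $2$-summing with $2$-summing norm at most $C_1\|T\|$ \cite[Ch.~11]{DJT}; apply the Pietsch domination theorem.)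
\item[(F3)] Maurey's extension theorem \cite[12.22]{DJT}: if $G$ has type $2$, $G_0\subset G$ is a subspace and $H$ a Hilbert space, every operator $u\colon G_0\to H$ extends to $G$ with norm at most $C\|u\|$, where $C$ depends only on the type $2$ constant of $G$.
\item[(F4)] If $Z$ is K-convex and of cotype $2$, then $Z'$ has type $2$ with a constant controlled by $K(Z)$ and the cotype $2$ constant \cite[Ch.~13]{DJT}.
\item[(F5)] B-convexity and K-convexity are equivalent \cite{Pisier82}. If $R\subset Z$ is a closed subspace and $R$, $Z/R$ are B-convex, so is $Z$ \cite{Giesy}.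
\end{enumerate}
Fix $P\supset\ell_2$ as in (F1). By Kahane's inequality there is $c_P\ge1$ with
\begin{equation}\label{eq:cP}
\Big(\sum_k\|p_k\|^2\Big)^{1/2}\le c_P\,\mathbb E\Big\|\sum_kr_kp_k\Big\|\qquad(p_k\in P),
\end{equation}
and since $\varepsilon_P(\sum_{i\le m}e_i\otimes e_i)=1$, there is $K_P$ with $\pi_P(\sum_{i\le m}e_i\otimes e_i)\le K_P$ for all $m$.

In operator form, (H) asks for $\pi_X(\sum_iv_1e_i\otimes v_2e_i)\le C'\|v_1\|\|v_2\|$ for $v_1,v_2\colon\ell_2^m\to X$. If $v_1,v_2$ extend from $\ell_2^m\subset P$ to operators $P\to X$ of norm at most $K$, the left side is at most $K^2K_P$. So we enlarge $E$ until all operators from $\ell_2^m$ extend to $P$. The problem is to keep (M), and the next lemma says what to control: the quotient by $E$. It is the only place in the proof of Theorem~\ref{thm:B} where (M) for $E$ is used.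

\begin{lemma}\label{lem:Mext}
Let $E$ be a closed subspace of $X$ with property (M) with constant $C$. Suppose that $Y=X/E$ has cotype $2$ with constant $c$, and that every operator $v\colon\ell_2^N\to Y$ $(N\ge1)$ has a linear lift $u\colon\ell_2^N\to X$ with $\|u\|\le K\|v\|$. Then $X$ has (M) with constant $C(1+KC_1)+KC_1$, where $C_1$ is the constant of (F2).
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_N\in X$ with $w_1(x_j)\le1$, let $T\colon\ell_\infty^N\to X$, $Te_j=x_j$, and let $\bar T$ be the induced map into $Y$. Take $\nu$ from (F2) and let $D\colon\ell_\infty^N\to\ell_2^N$, $De_j=\sqrt{\nu_j}\,e_j$, so $\|D\|\le1$. Put $ve_j=\nu_j^{-1/2}\bar Te_j$ if $\nu_j>0$ and $ve_j=0$ otherwise (then $\bar Te_j=0$). Thus $\bar T=vD$ and $\|v\|\le C_1$. Let $u$ lift $v$ with $\|u\|\le KC_1$. Then $T_0=T-uD$ maps into $E$ and $w_1(T_0e_j)=\|T_0\|\le1+KC_1$. For a probability $\mu$ on $B_{X'}$, (M) for $E$ and the image of $\mu$ under restriction give $\sum_j\|T_0e_j\|_\mu\le C(1+KC_1)$. By the Cauchy--Schwarz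 inequality,
\[
\sum_j\|uDe_j\|_\mu=\sum_j\sqrt{\nu_j}\,\|ue_j\|_\mu\le\Big(\int\sum_j|\varphi(ue_j)|^2\,d\mu\Big)^{1/2}\le\|u\|\le KC_1.\qedhere
\]
\end{proof}

Linear lifts will come from the following splitting lemma. A space is \emph{$b$-Hilbertian} if there is an isomorphism $T$ onto a Hilbert space with $\|T\|\|T^{-1}\|\le b$.

\begin{lemma}\label{lem:split}
For $b,c\ge1$ there is $K(b,c)$ with the following property. Let $Z$ be a Banach space of cotype $2$ with constant $c$ and $\rho\colon Z\to\ell_2^m$ a linear map with $\|\rho\|\le1$, such that $\ker\rho$ is $b$-Hilbertian and every $h\in\ell_2^m$ has a preimage of norm at most $b\|h\|$. Then $\rho$ has a linear right inverse of norm at most $K(b,c)$.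
\end{lemma}

\begin{proof}
First, $K(Z)$ is bounded in terms of $b$. Otherwise there are $\rho_k\colon Z_k\to\ell_2^{m_k}$ as in the statement with $K(Z_k)\ge k$ (the value $\infty$ being allowed). The map $\bigoplus_k\rho_k$ from the $\ell_2$-sum $Z_\infty$ of the $Z_k$ to the $\ell_2$-sum of the $\ell_2^{m_k}$ is onto, and its kernel, the $\ell_2$-sum of the $\ker\rho_k$, is $b$-Hilbertian. So $Z_\infty$ has a closed subspace that is isomorphic to a Hilbert space and such that the quotient is isomorphic to a Hilbert space. Both are K-convex, so $Z_\infty$ is K-convex by (F5). But $K(Z_\infty)\ge K(Z_k)\ge k$ for all $k$.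

By (F4), $Z'$ has type $2$ with a constant depending only on $b,c$. The adjoint $\rho'$ satisfies $\|\rho'\xi\|\ge\|\xi\|/b$: take a unit vector $h$ with $|\xi(h)|=\|\xi\|$ and evaluate $\rho'\xi$ at a preimage of $h$ of norm at most $b$. Apply (F3) to $(\rho')^{-1}$ on the range of $\rho'$: there is $\tau\colon Z'\to(\ell_2^m)'$ with $\tau\rho'=\mathrm{id}$ and $\|\tau\|\le K(b,c)$. The space $Z$ is reflexive, since $\ker\rho$ is reflexive and of finite codimension. So $\tau'$ maps $\ell_2^m$ to $Z$, and $\rho\tau'=(\tau\rho')'=\mathrm{id}$.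
\end{proof}

Cotype $2$ of the quotients will come from lifting finite sequences with control of the Rademacher average. For a set $I$, $\ell_1(I;P)$ is the space of families $(\lambda_i)_{i\in I}$ in $P$ with norm $\sum_i\|\lambda_i\|<\infty$; we have $\ell_1(I;P)/\ell_1(I;\ell_2)=\ell_1(I;P/\ell_2)$ isometrically.

\begin{lemma}\label{lem:radP}
Let $K_0=15$. For every set $I$ and all $y_1,\dots,y_N\in\ell_1(I;P/\ell_2)$ there are lifts $\lambda_j\in\ell_1(I;P)$ with $\mathbb E\|\sum_jr_j\lambda_j\|\le K_0\,\mathbb E\|\sum_jr_jy_j\|$.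
\end{lemma}

\begin{proof}
Let first $I$ be one point. On $\{\pm1\}^N$ let $F=\sum_jr_jy_j$, an odd function. Choose an odd function $f$ with values in $P$ such that $f(\omega)$ lifts $F(\omega)$ and $\|f(\omega)\|\le2\|F(\omega)\|$ for each $\omega$. This $f$ is not a Rademacher sum, and we must remove its higher terms. Write $f=\sum_Ar_Af_A$ with $r_A=\prod_{j\in A}r_j$ and $f_A=\mathbb E(r_Af)$; only sets $A$ of odd size occur. Since $f_A$ lifts $\mathbb E(r_AF)$, the vector $\lambda_j=f_{\{j\}}$ lifts $y_j$, and $f_A\in\ell_2$ for $|A|\ge3$. The operator $\mathcal T\colon r_Ap\mapsto2^{-|A|}r_Ap$ is a contraction on $L_2(P)$, being convolution on the group $\{\pm1\}^N$ with the probability density $\prod_j(1+\frac12r_j)$. The function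
\[
h=f-2\mathcal Tf=\sum_{|A|\ge3}(1-2^{1-|A|})\,r_Af_A
\]
takes values in $\ell_2$ and $\|h\|_{L_2}\le3\|f\|_{L_2}$. The terms are orthogonal in $L_2(\ell_2)$ and $1-2^{1-|A|}\ge\frac34$, so $R=\sum_{|A|\ge3}r_Af_A$ has $\|R\|_{L_2}\le\frac43\|h\|_{L_2}\le4\|f\|_{L_2}$. Hence $\|\sum_jr_j\lambda_j\|_{L_2}=\|f-R\|_{L_2}\le5\|f\|_{L_2}\le10\|F\|_{L_2}\le10\sqrt2\,\mathbb E\|F\|$ by Kahane's inequality.

For general $I$ lift each coordinate $i$ separately. The lifts are summable over $i$, because $\|\lambda_{j,i}\|=\|\mathbb E\,r_j\sum_kr_k\lambda_{k,i}\|\le K_0\sum_k\|y_{k,i}\|$, and the inequality follows by summing over $i$.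
\end{proof}

\begin{example}[one step]\label{ex:onestep}
Let $E$ have (M), let $u\colon\ell_2\to E$, $\|u\|\le1$, and let $X_1=(E\oplus_1P)/\{(-uh,h):h\in\ell_2\}$. Since $\|x-uh\|+\|h\|\ge\|x\|$, $E$ embeds isometrically in $X_1$. The contraction $\iota\colon P\to X_1$, $p\mapsto[(0,p)]$, extends $u$, so $\pi_{X_1}(\sum_{i\le m}ue_i\otimes ue_i)\le K_P$. Moreover $X_1/E=P/\ell_2$, which has cotype $2$ with constant $K_0c_P$ by Lemma~\ref{lem:radP} and \eqref{eq:cP}. Given $v\colon\ell_2^m\to P/\ell_2$ of norm $1$, let $Z=\{(p,h)\in P\oplus_2\ell_2^m:p+\ell_2=vh\}$ and $\rho(p,h)=h$. Then $Z$ has cotype $2$ with constant $c_P$, $\ker\rho=\ell_2$, and each $h$ has a preimage of norm at most $\sqrt5\,\|h\|$. Lemma~\ref{lem:split} lifts $v$ to $P$, and $\iota$ carries the lift to $X_1$. By Lemma~\ref{lem:Mext}, $X_1$ has (M).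
\end{example}

To prove Theorem~\ref{thm:B} we perform this step for all operators at once and repeat it infinitely often. Two difficulties appear. The constants must not deteriorate with the number of steps; a small parameter $\eta$ in the gluing takes care of that. And with infinitely many copies of $P$ the kernel $\ell_1(I;\ell_2)$ is no longer Hilbertian; suitable weights on $I$ will make it so.

\section{The tower of spaces}\label{sec:tower}

Let $E$ be a Banach space and fix
\[
0<\eta\le\min\Big(\frac1{2(1+K_0)},\frac1{4c_P}\Big).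
\]
We construct spaces $X_0\subset X_1\subset\cdots$, spaces $A_k=E\oplus_1\Lambda_0\oplus_1\dots\oplus_1\Lambda_{k-1}$ and surjections $Q_k\colon A_k\to X_k$ with $\|Q_k\|\le1$. Let $X_0=A_0=E$, $Q_0=\mathrm{id}$. Given stage $k$, let $I_k$ be the unit ball of the space of operators $\ell_2\to A_k$; we write $u_i$ for $i\in I_k$ regarded as an operator. Put
\[
\Lambda_k=\ell_1(I_k;P)\supset\Sigma_k=\ell_1(I_k;\ell_2),\qquad W_k\colon\Sigma_k\to A_k,\quad W_ks=\sum_{i\in I_k}u_is_i,
\]
so $\|W_k\|\le1$, and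
\[
X_{k+1}=(X_k\oplus_1\Lambda_k)/N_k,\qquad N_k=\{(-\eta Q_kW_ks,s):s\in\Sigma_k\},\qquad Q_{k+1}(a,\lambda)=[(Q_ka,\lambda)] .
\]
The subspace $N_k$ is the graph of a bounded operator on a closed subspace, hence closed. Since $\|x-\eta Q_kW_ks\|+\|s\|\ge\|x\|$, $X_k$ embeds isometrically in $X_{k+1}$ by $x\mapsto[(x,0)]$. The map $Q_{k+1}$ is onto, has norm at most $1$ and extends $Q_k$; in particular all $Q_k$ are the identity on $E$. Let $X$ be the completion of $\bigcup_kX_k$.

The gluing operators take values in $A_k$ and not in $X_k$, so that all relations can be written inside the $\ell_1$-sums of copies of $P$ (Lemma~\ref{lem:kernel}). Nothing is lost: Proposition~\ref{prop:lift} will show that every operator $\ell_2^m\to X_k$ comes from an operator into $A_k$.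

Let $I^{(n)}$ be the disjoint union of $I_0,\dots,I_{n-1}$, and
\[
\Lambda^{(n)}=\Lambda_0\oplus_1\dots\oplus_1\Lambda_{n-1}=\ell_1(I^{(n)};P),\qquad\Sigma^{(n)}=\ell_1(I^{(n)};\ell_2),\qquad Y_n=X_n/E .
\]
Let $\operatorname{pr}\colon A_n\to\Lambda^{(n)}$ be the coordinate projection and $\bar Q_n\colon\Lambda^{(n)}\to Y_n$, $\bar Q_n\lambda=Q_n(0,\lambda)+E$. Then $\|\bar Q_n\|\le1$ and $Q_na+E=\bar Q_n\operatorname{pr}a$, so $\bar Q_n$ is onto. Put $\bar W_k=\operatorname{pr}W_k\colon\Sigma_k\to\Lambda^{(k)}$.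

For $y=x+E\in Y_k$ and $\lambda\in\Lambda_k$ let $[y,\lambda]\in Y_{k+1}$ be the class of $[(x,\lambda)]$. Every element of $Y_{k+1}$ has this form, and $\bar Q_{k+1}(\lambda',\lambda)=[\bar Q_k\lambda',\lambda]$. As $[y,\lambda]$ is the class of $(x,\lambda)$ modulo $N_k+(E\oplus0)$,
\begin{gather}
[y,\lambda]=0\iff\lambda\in\Sigma_k\text{ and }y=-\eta\bar Q_k\bar W_k\lambda,\label{eq:zero}\\
\|[y,\lambda]\|=\inf_{s\in\Sigma_k}\big(\|y-\eta\bar Q_k\bar W_ks\|+\|\lambda+s\|\big).\label{eq:Ynorm}
\end{gather}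
By \eqref{eq:zero}, $q_k[y,\lambda]=\lambda+\Sigma_k$ is a well-defined linear map $Y_{k+1}\to\ell_1(I_k;P/\ell_2)$. In \eqref{eq:Ynorm} use $\|y-\eta\bar Q_k\bar W_ks\|\ge\|y\|-\eta\|s\|$ and $\|s\|\le\|\lambda+s\|+\|\lambda\|$ to get
\begin{equation}\label{eq:almostl1}
\|[y,\lambda]\|\ge\|y\|-\eta\|\lambda\|+(1-\eta)\|\lambda+\Sigma_k\| .
\end{equation}
For small $\eta$ the norm of $Y_{k+1}$ thus behaves almost like that of an $\ell_1$-sum of $Y_k$ and $\Lambda_k/\Sigma_k$, with coefficient exactly $1$ in front of $\|y\|$. This is what makes the next constant independent of $n$.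

\begin{lemma}\label{lem:radY}
For $\xi_1,\dots,\xi_N\in Y_n$ there are $\lambda_j\in\Lambda^{(n)}$ with $\bar Q_n\lambda_j=\xi_j$ and $\mathbb E\|\sum_jr_j\lambda_j\|\le2K_0\,\mathbb E\|\sum_jr_j\xi_j\|$.
\end{lemma}

\begin{proof}
Induction on $n$; $Y_0=0$. Let $\xi_j\in Y_{n+1}$. Lift $q_n\xi_j$ to $\lambda_j^n\in\Lambda_n$ by Lemma~\ref{lem:radP}. If $\xi_j=[y_j,\mu_j]$, then $s_j=\lambda_j^n-\mu_j\in\Sigma_n$, and by \eqref{eq:zero} $\xi_j=[\xi_j',\lambda_j^n]$ with $\xi_j'=y_j-\eta\bar Q_n\bar W_ns_j\in Y_n$. Apply \eqref{eq:almostl1} to $\sum_jr_j\xi_j$ and average. Since $1-\eta-\eta K_0\ge\frac12$,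
\[
\mathbb E\Big\|\sum r_j\xi_j\Big\|\ge\mathbb E\Big\|\sum r_j\xi_j'\Big\|+(1-\eta-\eta K_0)\,\mathbb E\Big\|\sum r_jq_n\xi_j\Big\|\ge\mathbb E\Big\|\sum r_j\xi_j'\Big\|+\frac1{2K_0}\,\mathbb E\Big\|\sum r_j\lambda_j^n\Big\| .
\]
Lift $\xi_j'$ to $\lambda_j'\in\Lambda^{(n)}$ by the induction hypothesis and put $\lambda_j=(\lambda_j',\lambda_j^n)$. The norm of $\Lambda^{(n+1)}$ is the sum of the norms of the two components, so the right side is at least $\frac1{2K_0}\mathbb E\|\sum r_j\lambda_j\|$.
\end{proof}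

For any set $I$ and $\lambda^1,\dots,\lambda^N\in\ell_1(I;P)$, Minkowski's inequality and \eqref{eq:cP} in each coordinate give
\begin{equation}\label{eq:cotypeL}
\Big(\sum_k\|\lambda^k\|^2\Big)^{1/2}\le\sum_{i\in I}\Big(\sum_k\|\lambda^k_i\|^2\Big)^{1/2}\le c_P\,\mathbb E\Big\|\sum_kr_k\lambda^k\Big\| .
\end{equation}
With Lemma~\ref{lem:radY} and $\|\bar Q_n\|\le1$ this shows that \emph{$Y_n$ has cotype $2$ with constant $2K_0c_P$ for all $n$.}

Define $\bar W\colon\Sigma^{(n)}\to\Lambda^{(n)}$ by $\bar Ws=\sum_{k<n}\bar W_ks_k$, where $s_k\in\Sigma_k$ is the component of stage $k$, and put $\theta=\mathrm{id}-\eta\bar W$. These definitions are compatible for different $n$. Note that $\bar W$ lowers the stage: it maps $\Sigma^{(n)}$ into $\Lambda^{(n-1)}$.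

\begin{lemma}\label{lem:kernel}
$\ker\bar Q_n=\theta\,\Sigma^{(n)}$.
\end{lemma}

\begin{proof}
For $n=0$ both spaces are $0$. By \eqref{eq:zero}, $\bar Q_{n+1}(\lambda',\lambda)=0$ if and only if $\lambda=s_n\in\Sigma_n$ and $\bar Q_n(\lambda'+\eta\bar W_ns_n)=0$. By induction the latter means $\lambda'+\eta\bar W_ns_n=\theta s$ for some $s\in\Sigma^{(n)}$, that is, $(\lambda',\lambda)=(\theta s-\eta\bar W_ns_n,s_n)=\theta(s,s_n)$.
\end{proof}

\section{Linear lifting and the proof of Theorem~\ref{thm:B}}\label{sec:lifting}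

\begin{proposition}\label{prop:lift}
There is $K_1$, independent of $n$ and $m$, such that every operator $v\colon\ell_2^m\to Y_n$ has a linear lift $\tilde v\colon\ell_2^m\to\Lambda^{(n)}$ with $\bar Q_n\tilde v=v$ and $\|\tilde v\|\le K_1\|v\|$.
\end{proposition}

We first finish the proof of the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Property (M).} The quotient $Y_n=X_n/E$ has cotype $2$ with constant $2K_0c_P$, and $h\mapsto Q_n(0,\tilde vh)$ is a lift of $v$ to $X_n$ of norm at most $K_1\|v\|$. By Lemma~\ref{lem:Mext}, $X_n$ has (M) with a constant independent of $n$. Restricting functionals from $X$ to $X_n$, we get the inequality of (M) for vectors in the dense subspace $\bigcup_nX_n$, so $X$ has (M).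

\emph{Property (H).} By density we may assume $v_1,v_2\colon\ell_2^m\to X_n$ for some $n$, and $\|v_1\|,\|v_2\|\le1$. Let $v$ be one of them. Lift the induced map into $Y_n$ to $\tilde v$ with $\|\tilde v\|\le K_1$. Then $v_0=v-Q_n(0,\tilde v\,\cdot)$ maps into $E$ and $\|v_0\|\le1+K_1$. So $v=Q_na$ with $a=(v_0,\tilde v)\colon\ell_2^m\to A_n$ and $\|a\|\le K_2:=1+2K_1$. Let $i\in I_n$ be such that $u_i$ is $K_2^{-1}a$ composed with the orthogonal projection $\ell_2\to\ell_2^m$, and let $\iota\colon P\to X_{n+1}$ send $p$ to the class of $(0,\lambda)$, where $\lambda_i=p$ and the other coordinates of $\lambda$ vanish; $\|\iota\|\le1$. The definition of $N_n$ gives $\iota h=\eta Q_nu_ih=\eta K_2^{-1}vh$ for $h\in\ell_2^m$. Thus $v$ extends to the operator $(K_2/\eta)\iota\colon P\to X$, and $\pi_X(\sum_iv_1e_i\otimes v_2e_i)\le(K_2/\eta)^2K_P$.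
\end{proof}

\subsection*{Weights}
For a set $I$ let $\mathcal D(I)=\{d\in\ell_1(I):d\ge0,\ \sum_id_i\le1\}$ (real scalars). With the conventions $0/0=0$ and $a/0=\infty$ for $a>0$, put $|\lambda|_d=(\sum_i\|\lambda_i\|^2/d_i)^{1/2}\in[0,\infty]$ for $\lambda\in\ell_1(I;P)$ and $d\in\mathcal D(I)$. We need three properties.
\begin{enumerate}
\item[(W1)] $\|\lambda\|\le|\lambda|_d$, by the Cauchy--Schwarz inequality. The space $\{\lambda:|\lambda|_d<\infty\}$ with the norm $|\cdot|_d$ is a weighted $\ell_2$-sum of copies of $P$, hence complete.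
\item[(W2)] $(\lambda,d)\mapsto|\lambda|_d^2$ is jointly convex, because $(s+s')^2/(t+t')\le s^2/t+s'^2/t'$ and $s^2/t$ is homogeneous of degree $1$.
\item[(W3)] For $\lambda^1,\dots,\lambda^N$ there is $d\in\mathcal D(I)$ with $\sum_k|\lambda^k|_d^2\le(c_P\,\mathbb E\|\sum_kr_k\lambda^k\|)^2$. Indeed, let $b_i=(\sum_k\|\lambda^k_i\|^2)^{1/2}$ and $d=b/\sum_ib_i$ ($d=0$ if $b=0$). Then $\sum_k|\lambda^k|_d^2=(\sum_ib_i)^2$, and \eqref{eq:cotypeL} applies.
\end{enumerate}
Property (W3) finds a good weight on average over a finite family. The following lemma of Ky Fan type turns this into one weight that is good for all members of a family.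

\begin{lemma}\label{lem:fan}
Let $\mathcal C$ be a compact convex set in a Hausdorff topological vector space, $(f_\gamma)$ a family of convex lower semicontinuous functions $\mathcal C\to[0,\infty]$, and $c\ge0$. Suppose that every finite combination $\sum p_\gamma f_\gamma$ with $p_\gamma>0$, $\sum p_\gamma=1$ takes a value $\le c$. Then some $d\in\mathcal C$ satisfies $f_\gamma(d)\le c$ for all $\gamma$.
\end{lemma}

\begin{proof}
The sets $\{f_\gamma\le c\}$ are compact, so it suffices to treat finitely many functions $f_1,\dots,f_n$. Suppose $\bigcap_i\{f_i\le c\}=\emptyset$. By compactness $\bigcap_i\{f_i\le c+\delta\}=\emptyset$ for some $\delta>0$. The set $\{a\in\mathbb R^n:\text{there is }d\text{ with }f_i(d)\le a_i\text{ for all }i\}$ is convex, nonempty (take $p_i=1/n$ in the hypothesis), and disjoint from $\{a:a_i\le c+\delta\text{ for all }i\}$. Separation gives $p_i\ge0$, $\sum_ip_i=1$, with $\sum_ip_if_i(d)\ge c+\delta$ whenever all $f_i(d)$ are finite. Some $p_i$ may vanish, so apply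 the hypothesis to the weights $(1-s)p_i+s/n$, $0<s<1$. This gives $d_s$ with all $f_i(d_s)$ finite and $(1-s)\sum_ip_if_i(d_s)\le c$. For small $s$ this contradicts the previous inequality.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
Let $\|v\|=1$ and $I=I^{(n)}$. We want to repeat the argument of Example~\ref{ex:onestep} in the space $\{\lambda:|\lambda|_{d^*}<\infty\}$ for a weight $d^*$ with two properties: every $vh$ has a lift of controlled norm $|\cdot|_{d^*}$, and $\bar W$ is bounded for $|\cdot|_{d^*}$, so that the kernel $\theta\Sigma^{(n)}$ becomes Hilbertian. Step~1 finds weights for the gluing operators, Step~2 a weight for $v$, and Step~3 combines them.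

\emph{Step 1.} For $i\in I_k$ and $j\in I^{(k)}$ let $u_{ji}\colon\ell_2\to P$ be the $j$-th component of $\operatorname{pr}u_i$, and let $u_{ji}=0$ for the other $j\in I$. Thus $(\bar Ws)_j=\sum_iu_{ji}s_i$. \emph{Claim: for each $i\in I$ there is $d^{(i)}\in\mathcal D(I)$ with}
\begin{equation}\label{eq:wi}
\sum_j\|u_{ji}h\|^2/d_j^{(i)}\le c_P^2\|h\|^2\qquad(h\in\ell_2).
\end{equation}
The set $\mathcal D(I)$ is convex and weak* compact in $\ell_1(I)=c_0(I)'$. For $\|h\|\le1$ the function $f_h(d)=|\operatorname{pr}u_ih|_d^2$ is convex, and it is weak* lower semicontinuous as a sum of nonnegative lower semicontinuous functions of single coordinates. A convex combination $\sum_kp_kf_{h_k}(d)$ equals $\sum_k|\operatorname{pr}u_ih_k'|_d^2$ with $h'_k=\sqrt{p_k}\,h_k$. By (W3) it takes a value at most $(c_P\,\mathbb E\|\operatorname{pr}u_i\sum_kr_kh_k'\|)^2\le c_P^2\,\mathbb E\|\sum_kr_kh'_k\|^2\le c_P^2$. Lemma~\ref{lem:fan} proves the claim.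

\emph{Step 2. Claim: with $c'=4K_0c_P$ there is $d\in\mathcal D(I)$ such that each $h\in\ell_2^m$ has a lift $\lambda$, $\bar Q_n\lambda=vh$, with $|\lambda|_d\le2c'\|h\|$.} Now the lifts are not given and must be chosen together with the weight. We therefore use a finite $\frac12$-net $\mathcal N$ of the unit sphere of $\ell_2^m$ and separate in $\mathbb R^{\mathcal N}$. Let $\mathcal V$ be the set of $(a_h)\in\mathbb R^{\mathcal N}$ for which there are $d\in\mathcal D(I)$ and lifts $\lambda^h$ of $vh$ with $|\lambda^h|_d^2\le a_h$ for all $h\in\mathcal N$. It is convex by (W2). It is nonempty: fix any lifts $\mu^h$ and, by (W3), a weight $e$ with all $|\mu^h|_e$ finite. Suppose $\mathcal V$ misses $\{a:a_h\le c'^2\text{ for all }h\}$. Separation gives $p_h\ge0$, $\sum_hp_h=1$, with $\sum_hp_ha_h\ge c'^2$ on $\mathcal V$. Lift the vectors $v(\sqrt{p_h}\,h)$, $p_h>0$, by Lemma~\ref{lem:radY} to $\lambda^h$ and take $d$ from (W3):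
\[
\sum_{p_h>0}|\lambda^h|_d^2\le\Big(2K_0c_P\,\mathbb E\Big\|\sum_hr_h\sqrt{p_h}\,h\Big\|\Big)^2\le(2K_0c_P)^2 .
\]
Use the weight $d'=\frac12(d+e)$ and the lifts $p_h^{-1/2}\lambda^h$ for $p_h>0$ and $\mu^h$ for $p_h=0$. All of them have finite norm $|\cdot|_{d'}$, and the squares $a_h$ of these norms give a point of $\mathcal V$ with $\sum_hp_ha_h\le2(2K_0c_P)^2<c'^2$, a contradiction. So there are $d$ and lifts $\lambda^h$ of $vh$ with $|\lambda^h|_d\le c'$ for $h\in\mathcal N$. Approximating a unit vector $h$ by a net point, then the normalized error by a net point, and so on, we write $h=\sum_{k\ge0}2^{-k}c_kh_k$ with $h_k\in\mathcal N$, $0\le c_k\le1$. By (W1) the series $\lambda=\sum_k2^{-k}c_k\lambda^{h_k}$ converges in $|\cdot|_d$ and in $\Lambda^{(n)}$; it lifts $vh$, and $|\lambda|_d\le2c'$.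

\emph{Step 3.} A weight suited to $\bar W$ must give to $j$ a share of the mass of every $i$ whose operator $u_i$ reaches $j$. Define $(Ud)_j=\sum_id_id_j^{(i)}$, so that $\sum_j(Ud)_j\le\sum_id_i$, and put
\[
d^*=\frac12\sum_{k\ge0}2^{-k}U^kd .
\]
Then $d^*\in\mathcal D(I)$, $d^*\ge\frac12d$, and $Ud^*=\sum_{k\ge1}2^{-k}U^kd\le2d^*$. Write $|\cdot|_*=|\cdot|_{d^*}$, $\Lambda_*=\{\lambda:|\lambda|_*<\infty\}$ and $\Sigma_*=\Lambda_*\cap\Sigma^{(n)}$, a Hilbert space. Let $s\in\Sigma_*$. If $d_i^*=0$ then $s_i=0$, and if $d_j^{(i)}=0$ then $u_{ji}=0$ by \eqref{eq:wi}; so $u_{ji}s_i=0$ whenever $d_i^*d_j^{(i)}=0$. By the Cauchy--Schwarz inequality,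
\[
\|(\bar Ws)_j\|^2\le\Big(\sum_i\|u_{ji}s_i\|\Big)^2\le(Ud^*)_j\sum_i\frac{\|u_{ji}s_i\|^2}{d_i^*d_j^{(i)}}\le2d_j^*\sum_i\frac{\|u_{ji}s_i\|^2}{d_i^*d_j^{(i)}},
\]
where for $d_j^*=0$ all products $d_i^*d_j^{(i)}$ vanish and $(\bar Ws)_j=0$. Divide by $d_j^*$, sum over $j$ and use \eqref{eq:wi}: $|\bar Ws|_*\le\sqrt2\,c_P|s|_*$. Since $\sqrt2\,c_P\eta\le\frac12$,
\begin{equation}\label{eq:theta}
\tfrac12|s|_*\le|\theta s|_*\le\tfrac32|s|_*\qquad(s\in\Sigma_*).
\end{equation}
Next, \emph{if $s\in\Sigma^{(n)}$ and $\theta s\in\Lambda_*$, then $s\in\Sigma_*$.} Since $\bar W$ lowers the stage, the top component $s_{n-1}$ equals the top component of $\theta s$, so $s_{n-1}\in\Sigma_*$. By \eqref{eq:theta}, $\theta(s-s_{n-1})=\theta s-\theta s_{n-1}\in\Lambda_*$, and $s-s_{n-1}\in\Sigma^{(n-1)}$. Repeating the argument, we find that all $n$ components of $s$ lie in $\Sigma_*$. With Lemma~\ref{lem:kernel} this gives $\Lambda_*\cap\ker\bar Q_n=\theta\Sigma_*$.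

\emph{Step 4.} Let $Z=\{(\lambda,h)\in\Lambda_*\oplus_2\ell_2^m:\bar Q_n\lambda=vh\}$, which is closed because $\bar Q_n$ is continuous on $\Lambda_*$ by (W1), and let $\rho(\lambda,h)=h$. The space $Z$ has cotype $2$ with constant $c_P$: apply \eqref{eq:cP}, squared, in each coordinate of $\Lambda_*$, and the parallelogram identity in $\ell_2^m$, and add. The kernel $\{(\theta s,0):s\in\Sigma_*\}$ is $3$-Hilbertian by \eqref{eq:theta}. By Step~2 and $d^*\ge\frac12d$, each $h$ has a lift $\lambda$ of $vh$ with $|\lambda|_*\le2\sqrt2\,c'\|h\|$, hence a preimage in $Z$ of norm at most $b\|h\|$ with $b=(1+8c'^2)^{1/2}\ge3$. Lemma~\ref{lem:split} gives a linear right inverse $h\mapsto(\tilde vh,h)$ of norm at most $K_1=K(b,c_P)$. Then $\tilde v$ is linear, $\bar Q_n\tilde v=v$, and $\|\tilde vh\|\le|\tilde vh|_*\le K_1\|h\|$ by (W1).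
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{BPR} G. Botelho, D. Pellegrino and P. Rueda, \emph{Dominated bilinear forms and 2-homogeneous polynomials}, arXiv:0905.2079 (2009).

\bibitem{DJT} Diestel, Jarchow and Tonge, \emph{Absolutely Summing Operators}.

\bibitem{Giesy} Giesy, Trans. AMS 125 (1966).

\bibitem{Pisier82} Pisier, Ann. of Math. 115 (1982).

\bibitem{Pisier83} Pisier, \emph{Counterexamples to a conjecture of Grothendieck}, Acta Math. 151 (1983).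

\end{thebibliography}
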